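\title{The geodesic and the peak of the profile in the directed landscape conditioned on a large passage time}

\begin{abstract}
Condition the directed landscape on $\mathcal L(0,0;0,T)=L$ and let $L\to\infty$. At an intermediate time $\tau T$ there are two natural random locations: the position of the geodesic from $(0,0)$ to $(0,T)$, and the maximizer of the profile $x\mapsto\mathcal L(0,0;x,\tau T)$. By a result of Liu, the first fluctuates on the scale $L^{-1/4}$. Assuming that the conditional law of the pair exists, we prove that in units of this scale the two locations differ by $O_{\mathbb P}(L^{-3/4}\log L)$. The proof replaces the singular conditioning by an event of positive probability through a Brownian Gibbs resampling, and then shows that two separated high points of the parabolic Airy process are much less likely than one.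
\end{abstract}

\section{Introduction}

Let $\mathbb R^4_\uparrow=\{(x,s;y,t)\in\mathbb R^4:s<t\}$. The directed landscape $\mathcal L$ of Dauvergne, Ortmann and Vir\'ag is the continuous random field on $\mathbb R^4_\uparrow$ that arises as the scaling limit of Brownian last passage percolation. One thinks of $\mathcal L(x,s;y,t)$ as the largest weight that a path can collect on its way from position $x$ at time $s$ to position $y$ at time $t$. The weight of an individual path $\pi\in C([s,t])$ is its \emph{length}
\[
\ell_{s,t}(\pi)=\inf_{n\in\mathbb N}\ \inf_{s=t_0<\cdots<t_n=t}\ \sum_{i=1}^n \mathcal L(\pi(t_{i-1}),t_{i-1};\pi(t_i),t_i).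
\]
Fix $T>0$. Almost surely, exactly one path $\pi^*$ maximizes $\ell_{0,T}$ among the continuous paths with $\pi(0)=\pi(T)=0$; it is the \emph{geodesic} from $(0,0)$ to $(0,T)$.

We study $\mathcal L$ on the event that the passage time $\mathcal L(0,0;0,T)$ takes a large value $L$. This event has probability zero, and conditioning on it is understood as
\[
\mathbb P(\,\cdot\mid \mathcal L(0,0;0,T)=L)=\lim_{\epsilon\downarrow0}\mathbb P\big(\,\cdot\mid \mathcal L(0,0;0,T)\in(L-\epsilon,L+\epsilon)\big).
\]
The effect of the conditioning on the geodesic at one time is known.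

\begin{theorem}[Liu]\label{thm:liu}
Let $\tau\in(0,1)$ and $T>0$. As $L\to\infty$, the conditional law given $\mathcal L(0,0;0,T)=L$ of
\[
\Big(\frac{2L^{1/4}\pi^*(\tau T)}{T^{3/4}},\ \frac{\mathcal L(0,0;\pi^*(\tau T),\tau T)-\tau L}{T^{1/4}L^{1/4}}\Big)
\]
converges to the law of $\big(\sqrt{\tau(1-\tau)}\,Z_1,\sqrt{\tau(1-\tau)}\,Z_2\big)$, where $Z_1,Z_2$ are independent standard Gaussian variables.
\end{theorem}

The point $\pi^*(\tau T)$ depends on the landscape at all times in $[0,T]$. There is a second natural location at time $\tau T$, which depends only on the landscape up to that time: the point where the profile $x\mapsto\mathcal L(0,0;x,\tau T)$ is highest. In the spatial units of Theorem~\ref{thm:liu} it is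
\[
\mathsf Y_L=\operatorname*{argmax}_{\mathsf x\in\mathbb R}\ \mathcal L\Big(0,0;\frac{\mathsf x\,T^{3/4}}{2L^{1/4}},\tau T\Big).
\]
Without conditioning, the two points have no reason to be close, since the geodesic must also take into account the independent weights after time $\tau T$. The question, which comes from the work of Liu and Wang~\cite{LW}, is whether they merge under the conditioning: does
\[
D_L=\frac{2L^{1/4}\pi^*(\tau T)}{T^{3/4}}-\mathsf Y_L
\]
tend to $0$ in conditional probability as $L\to\infty$? If so, the position of the conditioned geodesic can be read off from the profile at time $\tau T$ alone. The question is posed under two standing assumptions, made for every $\tau\in(0,1)$ and every sufficiently large $L$.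
\begin{itemize}
\item[(A1)] The limit $\epsilon\downarrow0$ exists and defines a conditional joint law $\mathbb P_L$ of the pair $(\pi^*(\tau T),\mathsf Y_L)$.
\item[(A2)] Under this conditional law, the maximizer $\mathsf Y_L$ exists and is unique almost surely.
\end{itemize}
The answer is yes.

\begin{theorem}\label{thm:main}
Let $\tau\in(0,1)$ and $T>0$, assume \textup{(A1)} and \textup{(A2)}, and put $L'=LT^{-1/3}$. Then
\[
\mathbb P_L\big(|D_L|>80\,(L')^{-3/4}\log L'\big)\longrightarrow0\qquad(L\to\infty).
\]
In particular, $D_L\to0$ in conditional probability, at the rate $O_{\mathbb P}(L^{-3/4}\log L)$.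
\end{theorem}

We make no claim that this rate is sharp. Section~\ref{sec:profiles} reduces the theorem to a statement about two independent Airy profiles and explains why one should expect it. Section~\ref{sec:toy} shows the mechanism in a Gaussian model with two sites and lists what has to be added for the landscape; Sections~\ref{sec:airy}--\ref{sec:proof} carry this out.

\section{Two profiles and the shape of a high peak}\label{sec:profiles}

\subsection{Reduction to $T=1$}
The landscape has the scaling symmetry
\[
\mathcal L(x,s;y,t)\overset d= q\,\mathcal L(q^{-2}x,q^{-3}s;q^{-2}y,q^{-3}t),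
\]
jointly in all arguments, for every $q>0$. Take $q=T^{1/3}$ and $\mathcal L'(x,s;y,t)=q^{-1}\mathcal L(q^2x,q^3s;q^2y,q^3t)$, which is again a directed landscape. Its geodesic from $(0,0)$ to $(0,1)$ is $t\mapsto T^{-2/3}\pi^*(tT)$, and the event $|\mathcal L(0,0;0,T)-L|<\epsilon$ becomes $|\mathcal L'(0,0;0,1)-L'|<\epsilon T^{-1/3}$. Since $2(L')^{1/4}\,T^{-2/3}x=2L^{1/4}x/T^{3/4}$, both terms of $D_L$ are unchanged when $(\mathcal L,T,L)$ is replaced by $(\mathcal L',1,L')$. \emph{From now on $T=1$.}

Put $\tau_1=\tau$, $\tau_2=1-\tau$, and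
\[
A_1(x)=\mathcal L(0,0;x,\tau),\qquad A_2(x)=\mathcal L(x,\tau;0,1),\qquad S=A_1+A_2,
\]
\[
M=\max_{\mathbb R}S,\qquad X=\operatorname*{argmax}_{\mathbb R}S,\qquad Y=\operatorname*{argmax}_{\mathbb R}A_1 .
\]
Thus $S(x)$ is the weight of the best path from $(0,0)$ to $(0,1)$ through $(x,\tau)$. We use the following properties of the landscape (Dauvergne, Ortmann and Vir\'ag), and one property of the Tracy--Widom law.
\begin{itemize}
\item[(F1)] $A_1$ and $A_2$ are independent, and $A_j(\cdot)\overset d=\tau_j^{1/3}\mathfrak A_1(\tau_j^{-2/3}\,\cdot)$, where $\mathfrak A_1$ is the top line of the parabolic Airy line ensemble $\mathfrak A=(\mathfrak A_1>\mathfrak A_2>\cdots)$ of Section~\ref{sec:airy}. Moreover $\mathcal L(0,0;0,1)=\max_xS(x)$ (metric composition), and this is also the length $\ell_{0,1}(\pi^*)$ of the geodesic.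
\item[(F2)] $\mathcal L(0,0;0,1)$ has the Tracy--Widom GUE law, whose density $f$ is continuous and satisfies $f(L)\sim\frac1{8\pi L}e^{-\frac43L^{3/2}}$ as $L\to\infty$.
\end{itemize}
Lemma~\ref{lem:unique} shows that $X$ and $Y$ are well defined almost surely and that $X=\pi^*(\tau)$. Also $\mathsf Y_L=2L^{1/4}Y$, so $D_L=2L^{1/4}(X-Y)$, and Theorem~\ref{thm:main} is the statement
\begin{equation}\label{eq:goal}
\mathbb P_L\big(|X-Y|>d\big)\to0,\qquad d=40\,\frac{\log L}{L}.
\end{equation}
Here $\mathbb P_L$ is regarded as a law of the pair $(X,Y)$, by a linear change of the second coordinate. Let $E_\epsilon=\{M\in(L-\epsilon,L+\epsilon)\}$. Whether the limit in (A1) is setwise or weak, it is in particular weak, so the portmanteau theorem gives, for $G$ open and $F$ closed in the plane of the pair,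
\begin{equation}\label{eq:port}
\mathbb P_L(G)\le\liminf_{\epsilon\downarrow0}\mathbb P(G\mid E_\epsilon),\qquad \limsup_{\epsilon\downarrow0}\mathbb P(F\mid E_\epsilon)\le\mathbb P_L(F).
\end{equation}
Throughout, $C,c>0$ are constants that depend only on $\tau$ and may change from line to line, and $L$ is larger than a constant depending only on $\tau$.

\subsection{Why the two maximizers should merge}\label{sec:heur}
This subsection is heuristic and is not used in the proof. The process $\mathfrak A_1(x)+x^2$ is stationary, and $\mathfrak A_1(0)$ has the law in (F2) by scaling. So $A_j(x)\overset d=\tau_j^{1/3}\mathfrak A_1(0)-x^2/\tau_j$: each profile fluctuates around a parabola, and the density of $A_j(x)$ at a great height $h$ decays like $\exp\big(-\frac43\tau_j^{-1/2}(h+x^2/\tau_j)^{3/2}\big)$. To have $S(x)=L$ we need $A_1(x)=h$ and $A_2(x)=L-h$ for some $h$. The sum of the two exponents is smallest at $x=0$, $h=\tau L$, and its expansion there begins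
\[
\frac43L^{3/2}+\frac{(2L^{1/4}x)^2}{2\tau(1-\tau)}+\frac{\big((h-\tau L)L^{-1/4}\big)^2}{2\tau(1-\tau)}+\cdots.
\]
These are the two Gaussian laws of Theorem~\ref{thm:liu}. The point for us is that the excess height is \emph{shared}: at $X$, the profile $A_1$ alone has the atypical height $\approx\tau L$.

What does $A_1$ look like near such a point? Locally it is a Brownian motion of variance $2|x|$, and it has to return to the parabola $-x^2/\tau$. The natural guess is that it descends along the tangent lines. The tangent to the parabola at $x_0$ has slope $-2x_0/\tau$ and height $x_0^2/\tau$ at the origin, so the tangent from $(0,h)$ has slope $-2\sqrt{h/\tau}$, which is $-2\sqrt L$ for $h=\tau L$. A Brownian motion of variance $2|x|$ with drift $-\mu$ lies above its starting value at distance $\delta$ with probability about $e^{-\mu^2\delta/4}$, here $e^{-L\delta}$. So $A_1$ should have a single peak of width about $1/L$, containing both $X$ and $Y$, while the peak as a whole moves on the much larger scale $L^{-1/4}$. The factor $e^{-L\delta}$ will reappear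 in Lemma~\ref{lem:twopoint}; the logarithm in \eqref{eq:goal} pays for polynomial losses.

\section{A model with two sites}\label{sec:toy}

The mechanism is already visible when $x$ takes two values. Let $\rho\in[0,1)$, let $A_1,A_2$ be independent copies of a centered Gaussian vector indexed by $\{1,2\}$ with unit variances and correlation $\rho$, and define $S,M,X,Y$ as above. Since $\operatorname{Var}(A_1(2)-A_1(1))=2(1-\rho)$, the number $1-\rho$ plays the role of the distance between the sites. We claim that for $L>0$
\begin{equation}\label{eq:toy}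
\mathbb P(X\ne Y\mid M=L)\le2\exp\Big(-\frac{(1-\rho)L^2}{4(3+\rho)}\Big).
\end{equation}
The vectors $S$ and $D=A_1-A_2$ are independent, each with variances $2$ and correlation $\rho$. By the symmetry between the sites, the left side of \eqref{eq:toy} equals
\[
\frac{\mathbb P\big(A_1(2)>A_1(1),\,S(2)<L\mid S(1)=L\big)}{\mathbb P\big(S(2)<L\mid S(1)=L\big)}.
\]
Given $S(1)=L$, the variable $S(2)$ is Gaussian with mean $\rho L<L$ and variance $2(1-\rho^2)$, so the denominator is at least $\frac12$. Under the same conditioning, $2(A_1(2)-A_1(1))=S(2)-L+D(2)-D(1)$ is Gaussian with mean $-(1-\rho)L$ and variance $2(1-\rho^2)+4(1-\rho)=2(1-\rho)(3+\rho)$. The bound $\mathbb P(Z>t)\le e^{-t^2/2}$ for a standard Gaussian $Z$ and $t\ge0$ gives \eqref{eq:toy}. So the maximizers agree once the distance $1-\rho$ exceeds a large multiple of $L^{-2}$, the inverse square of the slope.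

The rotation to $(S,D)$ has no analogue for Airy processes, but the exponent can be found by an argument that has one. On $\{X\ne Y,\ M\ge L\}$ let $h=A_1(X)$. Then $A_1\ge h$ at \emph{both} sites, because $A_1(Y)\ge A_1(X)$, and $A_2\ge L-h$ at one site. For $0\le h\le L$, the first event forces $A_1(1)+A_1(2)\ge2h$ and costs at least $h^2/(1+\rho)$ in the exponent, compared with $h^2/2$ for one site; the second costs $(L-h)^2/2$. The minimum over $h$ of the sum is $L^2/(3+\rho)$. The conditioning event costs only $L^2/4$, and
\[
\frac{L^2}{3+\rho}-\frac{L^2}4=\frac{(1-\rho)L^2}{4(3+\rho)},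
\]
which is the exponent in \eqref{eq:toy}.

The proof of \eqref{eq:goal} follows this second route. We divide by the density $f(L)$, so every bound must have the exact leading exponent $\frac43L^{3/2}$, and only polynomial factors may be lost. Four things are needed.
\begin{enumerate}
\item A bound for $\{|X-Y|>d,\ M\ge L\}$ says nothing, by itself, about the conditional probability given $E_\epsilon$ as $\epsilon\downarrow0$. We need a Gaussian coordinate that moves $M$ while leaving $X$ and $Y$ fixed (Sections~\ref{sec:coord} and~\ref{sec:singular}).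
\item We need the cost of two high points of $\mathfrak A_1$ at fixed locations. It comes from the determinantal structure (Lemma~\ref{lem:twopoint}).
\item The locations $X$ and $Y$ are random and range over a continuum, so the estimate must be made uniform (Lemma~\ref{lem:twopeaks}).
\item The height $A_1(X)$ is random and must be discretized finely enough to lose only a constant at each level (Section~\ref{sec:proof}).
\end{enumerate}

\section{The parabolic Airy line ensemble}\label{sec:airy}

The ensemble $\mathfrak A$ is a random sequence of continuous curves $\mathfrak A_1>\mathfrak A_2>\cdots$ on $\mathbb R$; we call the argument $x$ of a curve a time when speaking of the ensemble as a point process. A \emph{bridge} on $[a,b]$ always means a Brownian bridge with diffusion parameter $2$: a continuous Gaussian process whose mean interpolates its endpoint values linearly and whose covariance is $2(x-a)(b-y)/(b-a)$ for $a\le x\le y\le b$.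
\begin{itemize}
\item[(F3)] \emph{Determinantal structure.} The point process $\{\mathfrak A_k(x)+x^2\}_{k\ge1}$ is stationary in $x$. At finitely many times it is determinantal with the extended Airy kernel
\[
K(x,u;y,v)=\begin{cases}\displaystyle\int_0^\infty e^{-\lambda(x-y)}\operatorname{Ai}(u+\lambda)\operatorname{Ai}(v+\lambda)\,d\lambda,&x\ge y,\\[2ex]
\displaystyle-\int_{-\infty}^0e^{-\lambda(x-y)}\operatorname{Ai}(u+\lambda)\operatorname{Ai}(v+\lambda)\,d\lambda,&x<y.\end{cases}
\]
We use two consequences. For $x\neq y$, the expected number of pairs consisting of a point in $U$ at time $x$ and a point in $V$ at time $y$ is $\int_U\int_V\rho\,dv\,du$, where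
\[
\rho(u,v)=K(x,u;x,u)K(y,v;y,v)-K(x,u;y,v)K(y,v;x,u).
\]
At one time the kernel is Hermitian and trace class on $(-s,\infty)$, so the number of points in $(-s,\infty)$ is a sum of independent Bernoulli variables, with mean $\int_{-s}^\infty K(x,u;x,u)\,du$.
\item[(F4)] \emph{Brownian Gibbs property} (Corwin and Hammond~\cite{CH}). Given all lower lines and the top line outside $(a,b)$, the top line on $[a,b]$ is a bridge with the given endpoint values, conditioned to stay above the second line. The same holds for a random interval $(\mathfrak l,\mathfrak r)$ that is a \emph{stopping domain}, meaning that for all $a<b$ the event $\{\mathfrak l\le a,\ \mathfrak r\ge b\}$ is determined by the lower lines and the top line outside $(a,b)$; one then conditions on the \emph{exterior data}: $\mathfrak l$, $\mathfrak r$, the lower lines, and the top line outside $(\mathfrak l,\mathfrak r)$. A bridge conditioned to stay above a lower boundary stochastically dominates the unconditioned bridge with the same endpoints: every event that is increasing in the path is at least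 as likely for the former.
\item[(F5)] \emph{The maximum} (Johansson, and the tail of the Tracy--Widom GOE law $F_{\mathrm{GOE}}$). For $s\ge0$,
\[
\mathbb P\big(\max_{\mathbb R}\mathfrak A_1\ge s\big)=1-F_{\mathrm{GOE}}(4^{1/3}s)\le Ce^{-\frac43s^{3/2}},
\]
and hence $\mathbb P(\max_{\mathbb R}A_j\ge s)\le C\exp\big(-\frac43\tau_j^{-1/2}s^{3/2}\big)$.
\item[(F6)] \emph{The Airy function.} $0<\operatorname{Ai}(s)\le Ce^{-\frac23s^{3/2}}$ for $s\ge0$; $K(x,u;x,u)=\int_u^\infty\operatorname{Ai}(s)^2ds\sim\sqrt{|u|}/\pi$ as $u\to-\infty$; and, for $\Delta>0$, Okounkov's formula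
\[
\int_{\mathbb R}e^{\lambda\Delta}\operatorname{Ai}(u+\lambda)\operatorname{Ai}(v+\lambda)\,d\lambda=\frac1{\sqrt{4\pi\Delta}}\exp\Big(-\frac{(u-v)^2}{4\Delta}-\frac{\Delta(u+v)}2+\frac{\Delta^3}{12}\Big).
\]
\end{itemize}
Note that (F5) has the same exponent as the one-point tail: allowing the high point to be anywhere costs nothing to leading order.

The variables $S,M,X,Y$ are functionals of $(A_1,A_2)$. By (F1) we may therefore compute with two independent ensembles $(A_j^{(k)})_{k\ge1}$, $j=1,2$, distributed as $\tau_j^{1/3}\mathfrak A_k(\tau_j^{-2/3}\,\cdot)$, with top lines $A_j^{(1)}=A_j$. This rescaling is Brownian scaling, so (F4) holds for both ensembles with the same diffusion parameter $2$.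

\begin{lemma}\label{lem:tails}
\textup{(a)} For $j\in\{1,2\}$, $|x|\le2$ and $s\ge0$: $\mathbb P(A_j(x)<-s)\le Ce^{-cs^{3/2}}$.

\textup{(b)} For $i\in\mathbb Z$ and $t\ge1$: $\mathbb P\big(\max_{z\in[i,i+1]}[\mathfrak A_1(z)+z^2]\ge t\big)\le Ce^{-\frac43(t-1)^{3/2}}$.

\textup{(c)} Almost surely $A_j(x)\to-\infty$ as $|x|\to\infty$, so $A_1$ and $S$ attain their maxima.
\end{lemma}

\begin{proof}
(a) Let $N$ be the number of points of $\{\mathfrak A_k(z)+z^2\}_k$ in $(-t,\infty)$, a sum of independent Bernoulli variables with means $p_i$. Then $\mathbb P(N=0)=\prod_i(1-p_i)\le e^{-\mathbb EN}$. The function $K(z,u;z,u)$ is positive, continuous and asymptotic to $\sqrt{|u|}/\pi$, so $\mathbb EN\ge ct^{3/2}$ for $t\ge1$. Thus $\mathbb P(\mathfrak A_1(z)+z^2\le-t)\le e^{-ct^{3/2}}$. With $z=\tau_j^{-2/3}x$, the event $A_j(x)<-s$ gives $\mathfrak A_1(z)+z^2<-s+4\tau_j^{-4/3}$, which is at most $-s/2$ for large $s$; bounded $s$ are absorbed in $C$.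

(b) By stationarity we may take $i=0$. Then $z^2\le1$, so the event forces $\max\mathfrak A_1\ge t-1$, and (F5) applies.

(c) Take $t=i^2/4$ in (b). By the Borel--Cantelli lemma, for all but finitely many $i$ we have $\mathfrak A_1(z)\le i^2/4-(|i|-1)^2$ on $[i,i+1]$.
\end{proof}

\section{A Gaussian coordinate for the top line}\label{sec:coord}

We want to change the height of the top line on an interval without changing its shape there. The Gibbs property lets us resample only on a bounded interval and with the endpoints pinned, so the perturbation must be constant in the middle and vanish at the ends. Let $\psi$ equal $1$ on $[-1,1]$, vanish off $(-2,2)$, and be linear in between. For $j\in\{1,2\}$, $p\in\mathbb R$ and $r>0$ put $\psi_{p,r}(x)=\psi((x-p)/r)$, $I=(p-2r,p+2r)$, and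
\[
\xi=\tfrac12\big(A_j(p+r)+A_j(p-r)-A_j(p+2r)-A_j(p-2r)\big),\qquad A_j^\perp=A_j-\xi\,\psi_{p,r}.
\]
The functional $\xi$ measures how much the line rises over the two intervals on which $\psi_{p,r}$ has a slope; it is the coordinate of a bridge in the direction $\psi_{p,r}$. Let $\mathcal G$ be the $\sigma$-field generated by everything else: the ensemble $(A_{3-j}^{(k)})_{k\ge1}$, the lower lines $A_j^{(k)}$ for $k\ge2$, the restriction $A_j|_{\mathbb R\setminus I}$, and $A_j^\perp$.

\begin{lemma}\label{lem:xi}
There is a $\mathcal G$-measurable real variable $\xi_0$ such that, given $\mathcal G$, the variable $\xi$ has the law $N(0,r)$ conditioned on $(\xi_0,\infty)$.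
\end{lemma}

\begin{proof}
Condition on the other ensemble, the lower lines and $A_j$ outside $I$. By (F4), $A_j$ on $\bar I$ is a bridge $\beta$ conditioned on $\beta>A_j^{(2)}$. Consider first the unconditioned bridge, and let $\xi$ denote the same functional of $\beta$. It vanishes on linear functions, so it has mean $0$. Write $x=p+rz$ and $x'=p+rz'$; then $\operatorname{Cov}(\beta(x),\beta(x'))=\frac r2(z+2)(2-z')$ for $z\le z'$. The endpoint values are deterministic, so $\operatorname{Cov}(\xi,\beta(x))$ is the average of the covariances of $\beta(x)$ with $\beta(p-r)$ and $\beta(p+r)$: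
\[
\operatorname{Cov}(\xi,\beta(x))=\begin{cases}\frac r4\big[(z+2)\cdot3+(z+2)\cdot1\big]=r(z+2),&-2\le z\le-1,\\[0.5ex] \frac r4\big[1\cdot(2-z)+(z+2)\cdot1\big]=r,&-1\le z\le1,\\[0.5ex] \frac r4\big[1\cdot(2-z)+3\cdot(2-z)\big]=r(2-z),&1\le z\le2.\end{cases}
\]
That is, $\operatorname{Cov}(\xi,\beta(x))=r\psi_{p,r}(x)$. Hence $\operatorname{Var}\xi=\frac12(r+r)=r$, and $\xi$ is uncorrelated with, and so independent of, the Gaussian process $\beta^\perp=\beta-\xi\psi_{p,r}$.

Since $\psi_{p,r}>0$ on $I$, the condition $\beta>A_j^{(2)}$ on $I$ reads $\xi>w(x)$ for all $x\in I$, where $w=(A_j^{(2)}-\beta^\perp)/\psi_{p,r}$. At the endpoints of $I$ the numerator equals $A_j^{(2)}-A_j<0$ and the denominator vanishes, so the continuous function $w$ tends to $-\infty$ there and attains a finite maximum $\xi_0$. The conditioning event is therefore $\{\xi>\xi_0\}$, with $\xi_0$ a function of $\beta^\perp$ and the exterior data. Conditioning the independent pair $(\xi,\beta^\perp)$ on this event, and then on $\beta^\perp$, gives the stated law.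
\end{proof}

A first use of the coordinate $\xi$ is to break ties.

\begin{lemma}\label{lem:unique}
Almost surely, $S$ and $A_1$ each have exactly one maximizer, and $X=\pi^*(\tau)$. The same holds almost surely under $\mathbb P(\,\cdot\mid E_\epsilon)$ for every $\epsilon>0$.
\end{lemma}

\begin{proof}
Let $F=S$ with $j=2$, or $F=A_1$ with $j=1$. Since $\psi_{p,r}=1$ on $[p-r,p+r]$, the maximum of $F$ over $[p-r,p+r]$ is $\xi$ plus a $\mathcal G$-measurable variable, while the maximum of $F$ over $\mathbb R\setminus I$ is $\mathcal G$-measurable. Given $\mathcal G$, the variable $\xi$ has a density, so the two maxima coincide with probability $0$, simultaneously for all rational $p$ and $r$. If $F$ had two maximizers, we could choose rational $p,r$ with one of them in $[p-r,p+r]$ and the other outside $I$, and the two maxima would coincide.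

The partition $\{0,\tau,1\}$ in the definition of length and (F1) give $M=\ell_{0,1}(\pi^*)\le S(\pi^*(\tau))\le M$. So $\pi^*(\tau)$ maximizes $S$. Finally, $\mathbb P(\,\cdot\mid E_\epsilon)$ is absolutely continuous with respect to $\mathbb P$.
\end{proof}

\section{From $M=L$ to $M\ge L$}\label{sec:singular}

From now on $\xi$, $A_2^\perp$ and $\mathcal G$ are those of Section~\ref{sec:coord} with $j=2$, $p=0$, $r=1$. We resample $A_2$ rather than $A_1$ because then $A_1$, and with it $Y$, is $\mathcal G$-measurable. Changing $\xi$ shifts $S$ rigidly only on $[-1,1]$, so we localize: let $\widehat M=\max_{[-1,1]}S$, let $\widehat X$ be the leftmost maximizer of $S$ on $[-1,1]$, and put $R=\widehat M-\xi$. On $[-1,1]$ we have $S=A_1+A_2^\perp+\xi$, so $\widehat X$ and $R$ are $\mathcal G$-measurable. On $\{|X|\le1\}$ we have $X=\widehat X$ and $M=\widehat M$ almost surely.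

The variable $R$ has good tails. By Lemma~\ref{lem:tails}(a) and (F5), each of $A_2(\pm1),A_2(\pm2)$ exceeds $s$ in absolute value with probability at most $Ce^{-cs^{3/2}}$, hence so does $\xi$; and so does $\widehat M$, because $A_1(0)+A_2(0)\le\widehat M\le\max A_1+\max A_2$. Therefore
\begin{equation}\label{eq:Rtail}
\mathbb P(|R|>s)\le Ce^{-cs^{3/2}},\qquad s\ge0.
\end{equation}

\begin{proposition}\label{prop:resample}
For $B\in\mathcal G$ and $0<\epsilon\le L^{-2}$,
\[
\mathbb P\big(B\cap\{|\widehat M-L|<\epsilon\}\big)\le C\epsilon L^2\,\mathbb P\big(B\cap\{L\le\widehat M\le L+2\}\big)+C\epsilon e^{-cL^3}.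
\]
\end{proposition}

The idea is to compare the conditional density of $\xi$ at a point with its average over a short window. We know nothing about $\xi_0$, and the density vanishes below $\xi_0$, so the window has to lie \emph{above} the point. A Gaussian density near $u$ varies by a bounded factor over a window of length $1/|u|$; a window of length $L^{-2}$ handles $|u|\le L^2$, and the rest is so unlikely that a crude bound suffices.

\begin{proof}
Let $\varphi$ and $\bar\Phi$ be the standard normal density and upper tail. By Lemma~\ref{lem:xi}, the conditional density of $\xi$ given $\mathcal G$ is $g(v)=\varphi(v)1_{\{v>\xi_0\}}/\bar\Phi(\xi_0)$. The variable $u=L-R$ is $\mathcal G$-measurable, and $\{|\widehat M-L|<\epsilon\}=\{|\xi-u|<\epsilon\}$.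

\emph{Case $|u|\le L^2$.} Put $\theta=L^{-2}$. Let $|v-u|<\epsilon$ with $v>\xi_0$, and let $v'\in J=[u+\epsilon,u+\epsilon+\theta]$. Then $v'>v>\xi_0$, $v'-v\le3\theta$ and $|v|,|v'|\le L^2+2$, so
\[
\frac{g(v)}{g(v')}=e^{(v'-v)(v'+v)/2}\le e^{3\theta(L^2+2)}\le C.
\]
Averaging over $v'$ gives $g(v)\le C\theta^{-1}\mathbb P(\xi\in J\mid\mathcal G)$, which is trivial for $v\le\xi_0$. Integrate over $v$, and note that $\xi\in J$ means $\widehat M\in[L+\epsilon,L+\epsilon+\theta]\subset[L,L+2]$:
\[
\mathbb P(|\xi-u|<\epsilon\mid\mathcal G)\le C\epsilon L^2\,\mathbb P(L\le\widehat M\le L+2\mid\mathcal G).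
\]

\emph{Case $|u|>L^2$.} We have $\varphi(t)/\bar\Phi(t)\le5(1+|t|)$ for all real $t$. Indeed, for $t\ge0$ and $w=1/(1+t)$, the density on $[t,t+w]$ is at least $\varphi(t)e^{-tw-w^2/2}\ge\varphi(t)e^{-3/2}$, so $\bar\Phi(t)\ge\varphi(t)w/5$; for $t<0$ the ratio is at most $2\varphi(0)<1$. For $v>\xi_0$ we have $\bar\Phi(\xi_0)\ge\bar\Phi(v)$, so $g(v)\le5(1+|v|)$ and $\mathbb P(|\xi-u|<\epsilon\mid\mathcal G)\le10\epsilon(2+|u|)$. For $L\ge2$, the bound $|u|>L^2$ implies $|R|>L^2-L\ge L^2/2\ge L$, hence $2+|u|\le2+L+|R|\le3|R|$. By \eqref{eq:Rtail},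
\[
\mathbb E\big[(2+|u|)1_{\{|u|>L^2\}}\big]\le3\,\mathbb E\big[|R|1_{\{|R|>L^2/2\}}\big]\le Ce^{-cL^3}.
\]
Integrating the two conditional bounds over $B$ completes the proof.
\end{proof}

\begin{corollary}\label{cor:resample}
Let $B_L\in\mathcal G$ satisfy $\mathbb P(B_L\cap\{\widehat M\ge L\})\le L^{-4}e^{-\frac43L^{3/2}}$ for large $L$. Then
\[
\limsup_{\epsilon\downarrow0}\ \mathbb P\big(B_L\cap\{|X|\le1\}\mid E_\epsilon\big)\le C/L .
\]
\end{corollary}

\begin{proof}
Up to a null set, $B_L\cap\{|X|\le1\}\cap E_\epsilon\subset B_L\cap\{|\widehat M-L|<\epsilon\}$, which has probability at most $C\epsilon\big(L^{-2}e^{-\frac43L^{3/2}}+e^{-cL^3}\big)$ by Proposition~\ref{prop:resample}. By (F1) and (F2), $\mathbb P(E_\epsilon)/(2\epsilon)\to f(L)\ge cL^{-1}e^{-\frac43L^{3/2}}$. The ratio is at most $C/L$.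
\end{proof}

\section{Two high points of the Airy process}\label{sec:twopeaks}

One point of $\mathfrak A_1$ at height $s$ costs $e^{-\frac43s^{3/2}}$. The next lemma says that a second one at distance $\Delta$ costs an extra $e^{-\Delta s}$, as the tangent-line picture predicts: the tangent from height $s$ to $-x^2$ has slope $-2\sqrt s$. The first term in the bound is the price of two unrelated high points.

\begin{lemma}\label{lem:twopoint}
Let $x\ne y$ with $\Delta=|x-y|\le6\tau^{-2/3}$, and let $s\ge1$. Then
\[
\mathbb P\big(\mathfrak A_1(x)\ge s,\ \mathfrak A_1(y)\ge s\big)\le Ce^{-\frac83s^{3/2}}+C\Delta^{-1/2}e^{-\Delta s-\frac43s^{3/2}}.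
\]
\end{lemma}

\begin{proof}
Let $x<y$. On the event, the process $\{\mathfrak A_k(\cdot)+(\cdot)^2\}_k$ has a point in $[s,\infty)$ at time $x$ and one at time $y$, so the probability is at most $\int_s^\infty\!\int_s^\infty\rho\,dv\,du$ with $\rho$ as in (F3). Let $u,v\ge s$. From (F6) and $(u+\lambda)^{3/2}\ge u^{3/2}+\lambda^{3/2}$ for $\lambda\ge0$, the three entries given by integrals over $[0,\infty)$ satisfy
\[
K(x,u;x,u)\le Ce^{-\frac43u^{3/2}},\quad K(y,v;y,v)\le Ce^{-\frac43v^{3/2}},\quad 0\le K(y,v;x,u)\le Ce^{-\frac23(u^{3/2}+v^{3/2})}.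
\]
The fourth entry is an integral over $(-\infty,0]$, where the Airy functions oscillate. We complete it to an integral over $\mathbb R$, which only increases it because $\operatorname{Ai}(u+\lambda)\operatorname{Ai}(v+\lambda)>0$ for $\lambda>0$, and apply Okounkov's formula:
\[
-K(x,u;y,v)=\int_{-\infty}^0e^{\lambda\Delta}\operatorname{Ai}(u+\lambda)\operatorname{Ai}(v+\lambda)\,d\lambda\le\frac{e^{-\Delta(u+v)/2+\Delta^3/12}}{\sqrt{4\pi\Delta}}\le C\Delta^{-1/2}e^{-\Delta s}.
\]
The upper bound on $\Delta$ keeps $e^{\Delta^3/12}$ bounded. Since $K(y,v;x,u)\ge0$,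
\[
\rho\le Ce^{-\frac43(u^{3/2}+v^{3/2})}+C\Delta^{-1/2}e^{-\Delta s}e^{-\frac23(u^{3/2}+v^{3/2})}.
\]
For $\kappa\ge\frac23$ and $s\ge1$ we have $\int_s^\infty e^{-\kappa u^{3/2}}du\le\int_s^\infty\frac32\kappa\sqrt u\,e^{-\kappa u^{3/2}}du=e^{-\kappa s^{3/2}}$, and the lemma follows.
\end{proof}

To pass from fixed to arbitrary locations we use a grid. The difficulty is that a line which reaches height $h$ inside a grid cell of length $\eta$ may be below $h$ at the grid points. By the one-point tail, replacing the level $h\asymp L$ by $h-\delta$ costs a factor $e^{C\delta\sqrt L}$, so controlling the oscillation in a cell would require some care. The strong Gibbs property avoids any loss of height: we stop at the outermost points where $h$ is reached and resample between them (Figure~\ref{fig:stop}).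

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.25,yscale=0.85]
\fill[gray!15] (0,0) rectangle (1.5,3);
\fill[gray!15] (5.5,0) rectangle (7,3);
\draw[->] (-0.6,0)--(7.7,0);
\draw[dashed] (-0.6,2)--(7.6,2) node[right] {$h$};
\draw[thick] plot coordinates {(-0.5,0.9)(0,1.3)(0.3,1.1)(0.6,2)(0.85,2.5)(1.15,1.8)(1.5,1.5)(1.9,1.85)(2.3,1.1)(2.8,1.5)(3.3,0.7)(3.9,1.3)(4.4,0.9)(4.9,1.6)(5.2,1.2)(5.5,1.6)(5.8,2.4)(6.05,1.8)(6.3,2.35)(6.5,2)(6.75,1.3)(7,1.5)(7.5,0.8)};
\draw[dotted] (0.6,2)--(0.6,0) node[below] {$\mathfrak l$};
\draw[dotted] (6.5,2)--(6.5,0) node[below] {$\mathfrak r$};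
\node[below] at (1.5,0) {$a'$};
\node[below] at (5.5,0) {$b'$};
\end{tikzpicture}
\caption{The line $A_1$ reaches height $h$ in two grid cells (shaded) with inner endpoints $a'<b'$, but is below $h$ at $a'$ and $b'$. Let $\mathfrak l$ be the first point of the left cell and $\mathfrak r$ the last point of the right cell at height at least $h$. Resampled on $[\mathfrak l,\mathfrak r]$, the line is at least $h$ at both $a'$ and $b'$ with probability at least $\frac14$.}
\label{fig:stop}
\end{figure}

\begin{lemma}\label{lem:twopeaks}
Let $d=40\log L/L$. For $\tau L/2\le h\le L$ let $V_h$ be the event that there are $x,y\in\mathbb R$ with $|x-y|>d$, $A_1(x)\ge h$ and $A_1(y)\ge h$. Then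
\[
\mathbb P(V_h)\le CL^{-12}\exp\big(-\tfrac43\tau^{-1/2}h^{3/2}\big).
\]
\end{lemma}

\begin{proof}
Put $s=\tau^{-1/3}h$, so that $s^{3/2}=\tau^{-1/2}h^{3/2}$ and $s\ge cL$. We realize $A_1=\tau^{1/3}\mathfrak A_1(\tau^{-2/3}\,\cdot)$; then $A_1(x)\ge h$ means $\mathfrak A_1(\tau^{-2/3}x)\ge s$.

\emph{A high point outside $[-3,3]$.} Here the parabola alone gives the gain. If $A_1(y)\ge h$ with $|y|>3$, then $z=\tau^{-2/3}y$ has $|z|>3$ and lies in some $[i,i+1]$ with $q=\min(|i|,|i+1|)\ge3$, and $\mathfrak A_1(z)+z^2\ge s+q^2$. Each $q$ arises from two values of $i$. By Lemma~\ref{lem:tails}(b) and the convexity bound $(s+q^2-1)^{3/2}\ge s^{3/2}+\frac32\sqrt s\,(q^2-1)$, the probability is at most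
\[
C\sum_{q\ge3}e^{-\frac43s^{3/2}-2\sqrt s\,(q^2-1)}\le Ce^{-\frac43s^{3/2}-c\sqrt L}.
\]

\emph{Both points in $[-3,3]$.} Call them $a<b$, with $b-a>d$. Let $\eta=d/4$ and choose integers $m,n$ with $a\in[m\eta,(m+1)\eta]$ and $b\in[n\eta,(n+1)\eta]$. From $4\eta<b-a\le(n+1-m)\eta$ we get $n-m\ge4$. The inner endpoints $a'=(m+1)\eta$ and $b'=n\eta$ satisfy $-3\le a\le a'$ and $b'\le b\le3$, so
\[
\tfrac34d=3\eta\le b'-a'\le6.
\]
There are at most $(6/\eta+2)^2\le CL^2$ such pairs $(m,n)$. Fix one and let
\[
\mathfrak l=a'\wedge\inf\{x\ge m\eta:A_1(x)\ge h\},\qquad \mathfrak r=b'\vee\sup\{x\le(n+1)\eta:A_1(x)\ge h\},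
\]
with $\inf\emptyset=+\infty$ and $\sup\emptyset=-\infty$. Then $\mathfrak l\le a'<b'\le\mathfrak r$. The event $\{\mathfrak l\le\alpha\}$ is impossible for $\alpha<m\eta$, certain for $\alpha\ge a'$, and otherwise equal to $\{\max_{[m\eta,\alpha]}A_1\ge h\}$; in all cases it is determined by $A_1$ on $(-\infty,\alpha]$. By reflection, $\{\mathfrak r\ge\beta\}$ is determined by $A_1$ on $[\beta,\infty)$. So $(\mathfrak l,\mathfrak r)$ is a stopping domain. The event $Q=\{A_1(\mathfrak l)\ge h,\ A_1(\mathfrak r)\ge h\}$ is determined by the exterior data and, by continuity, it occurs whenever $A_1$ reaches $h$ in both cells.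

Condition on the exterior data, on $Q$. By (F4), $A_1$ on $[\mathfrak l,\mathfrak r]$ dominates a free bridge $\beta$ with endpoint values at least $h$. The pair $(\beta(a'),\beta(b'))$ is Gaussian with means at least $h$ and nonnegative covariance, and both coordinates are at least their means with probability at least $\frac14$. Indeed, if both variances are positive, the standardized pair can be written as $(Z_1,\gamma Z_1+\sqrt{1-\gamma^2}Z_2)$ with $\gamma\ge0$ and $Z_1,Z_2$ independent standard Gaussians, and $\{Z_1\ge0,Z_2\ge0\}$ suffices; if $\mathfrak l=a'$ or $\mathfrak r=b'$, a coordinate equals its mean and the probability is at least $\frac12$. Taking expectations,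
\[
\mathbb P(Q)\le4\,\mathbb P\big(A_1(a')\ge h,\ A_1(b')\ge h\big).
\]
Apply Lemma~\ref{lem:twopoint} at the times $\tau^{-2/3}a'$ and $\tau^{-2/3}b'$. Here $\Delta=\tau^{-2/3}(b'-a')\le6\tau^{-2/3}$, $\Delta^{-1/2}\le(3d/4)^{-1/2}\le CL^{1/2}$, and, by the lower bound on $h$,
\[
\Delta s\ge\tau^{-2/3}\cdot\frac{3d}4\cdot\tau^{-1/3}\cdot\frac{\tau L}2=\frac38\,dL=15\log L .
\]
Since also $e^{-\frac43s^{3/2}}\le CL^{-15}$, we obtain $\mathbb P(Q)\le CL^{1/2-15}e^{-\frac43s^{3/2}}$. The sum over the pairs $(m,n)$ is at most $CL^{-25/2}e^{-\frac43s^{3/2}}$.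
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $B_L=\{|\widehat X-Y|>d\}$, which belongs to $\mathcal G$. The main step is to verify the hypothesis of Corollary~\ref{cor:resample}.

\begin{proposition}\label{prop:levels}
For large $L$, $\ \mathbb P(B_L\cap\{\widehat M\ge L\})\le L^{-4}e^{-\frac43L^{3/2}}$.
\end{proposition}

\begin{proof}
Let $H_j=A_j(\widehat X)$, so $H_1+H_2=\widehat M$. The point $\widehat X$ depends on both profiles. To use their independence, we fix the value of $H_1$ up to a small error and bound the event by the intersection of an event for $A_1$ and an event for $A_2$. By (F5), the cost of $\max A_1\ge h$ and $\max A_2\ge L-h$ is $\frac43\Psi(h)$, where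
\[
\Psi(h)=\tau^{-1/2}h^{3/2}+(1-\tau)^{-1/2}(L-h)^{3/2},\qquad0\le h\le L.
\]
We have $\Psi(\tau L)=\tau L^{3/2}+(1-\tau)L^{3/2}=L^{3/2}$, $\Psi'(h)=\frac32\big[(h/\tau)^{1/2}-((L-h)/(1-\tau))^{1/2}\big]$ vanishes at $\tau L$, and
\[
\Psi''(h)=\tfrac34\big[(\tau h)^{-1/2}+((1-\tau)(L-h))^{-1/2}\big]\ge\tfrac32L^{-1/2}\quad\text{on }(0,L).
\]
Hence
\begin{equation}\label{eq:Psi}
\Psi(h)\ge L^{3/2}+\tfrac34(h-\tau L)^2L^{-1/2}.
\end{equation}
The minimum of $\frac43\Psi$ is exactly the exponent of $f(L)$, so an extra gain is needed for $h$ near $\tau L$, and there it comes from Lemma~\ref{lem:twopeaks}.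

\emph{$H_1\notin[0,L]$.} On $\{\widehat M\ge L\}$ this forces $\max A_1\ge L$ (if $H_1>L$) or $\max A_2\ge L$ (if $H_1<0$). By (F5) and $\tau_j^{-1/2}>1$, the probability is at most $Ce^{-\frac43(1+c)L^{3/2}}$.

\emph{$H_1\in[0,L]$.} The function $t\mapsto(t_+)^{3/2}$ has derivative at most $\frac32\sqrt L$ for $t\le L$, so an error $L^{-1/2}$ in the height changes the exponent by a constant. Accordingly put $h_k=kL^{-1/2}$ and consider the at most $L^{3/2}+1$ levels $k$ with $0\le h_k\le L$. If $H_1\in[h_k,h_{k+1})$ and $\widehat M\ge L$, then the event $W_k=\{\max A_2\ge L-h_k-L^{-1/2}\}$ occurs. It is independent of $A_1$. By (F5) and $((L-h_k-L^{-1/2})_+)^{3/2}\ge(L-h_k)^{3/2}-\frac32$,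
\[
\mathbb P(W_k)\le C\exp\big(-\tfrac43(1-\tau)^{-1/2}(L-h_k)^{3/2}\big).
\]
For $A_1$ there are two cases.

If $h_k<\tau L/2$, we use only $\max A_1\ge h_k$. By (F5) and independence the level contributes at most $Ce^{-\frac43\Psi(h_k)}$, and \eqref{eq:Psi} gives $\Psi(h_k)\ge(1+\frac3{16}\tau^2)L^{3/2}$. These levels contribute at most $CL^{3/2}e^{-\frac43(1+c)L^{3/2}}$ in total.

If $h_k\ge\tau L/2$, then on $B_L$ we have $A_1(Y)\ge A_1(\widehat X)\ge h_k$ and $|\widehat X-Y|>d$, so $V_{h_k}$ occurs. By Lemma~\ref{lem:twopeaks}, independence and $\Psi\ge L^{3/2}$, the level contributes at most $CL^{-12}e^{-\frac43\Psi(h_k)}\le CL^{-12}e^{-\frac43L^{3/2}}$.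

Altogether the probability is at most $CL^{-21/2}e^{-\frac43L^{3/2}}+CL^{3/2}e^{-\frac43(1+c)L^{3/2}}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:profiles} and Lemma~\ref{lem:unique} it suffices to prove \eqref{eq:goal}, since $2L^{1/4}d=80L^{-3/4}\log L$. On $\{|X|\le1\}$ we have $X=\widehat X$ almost surely, so Proposition~\ref{prop:levels} and Corollary~\ref{cor:resample} give
\[
\limsup_{\epsilon\downarrow0}\ \mathbb P\big(|X-Y|>d,\ |X|\le1\mid E_\epsilon\big)\le C/L .
\]
Apply \eqref{eq:port} to the open set $\{|X-Y|>d\}$ and to the closed set $\{|X|\ge1\}$: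
\[
\mathbb P_L(|X-Y|>d)\le\liminf_{\epsilon\downarrow0}\mathbb P(|X-Y|>d\mid E_\epsilon)\le\frac CL+\limsup_{\epsilon\downarrow0}\mathbb P(|X|\ge1\mid E_\epsilon)\le\frac CL+\mathbb P_L(|X|\ge1).
\]
By Theorem~\ref{thm:liu}, $2L^{1/4}X=2L^{1/4}\pi^*(\tau)$ converges in law under $\mathbb P_L$, so $\mathbb P_L(|X|\ge1)=\mathbb P_L(2L^{1/4}|X|\ge2L^{1/4})\to0$.
\end{proof}

\begin{remark}[Where the hypotheses are used]
Assumption (A1) enters only through \eqref{eq:port}. Assumption (A2) is part of the formulation of the question; the proof works with the laws $\mathbb P(\,\cdot\mid E_\epsilon)$, under which $Y$ is unique by Lemma~\ref{lem:unique}. Theorem~\ref{thm:liu} is used only to confine $X$ to $[-1,1]$, where the resampling shifts $S$ rigidly. The condition $0<\tau<1$ gives $\tau_j^{-1/2}>1$ and makes the level $\tau L/2$ high. The sharing of the excess height rests on the strict convexity of $\Psi$, that is, on the tail exponent $\frac32$ exceeding $1$: for an exponent $\alpha<1$ the function $ah^\alpha+b(L-h)^\alpha$ with $a,b>0$ is concave, its minimum is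 at an endpoint of $[0,L]$, and nothing in this argument would force $A_1$ to be high at $X$. The constant $40$ is not optimized. It produces the gain $L^{-15}$, against losses $L^{1/2}$ from the kernel, $L^2$ from the grid, $L^{3/2}$ from the levels, $L^2$ from the resampling and $L$ from the prefactor of $f$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CH}
Corwin and Hammond, Invent. Math. (2014).

\bibitem{LW}
Zhipeng Liu and Yizao Wang, \emph{A conditional scaling limit of the KPZ fixed point with height tending to infinity at one location}, arXiv:2208.12215 (2022).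

\end{thebibliography}
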